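\title{The type of a Bach-flat K\"ahler metric depends only on the complex surface}

\begin{abstract}
Bach-flat K\"ahler metrics on compact complex surfaces fall into six types, according to the sign of the scalar curvature and to whether the metric is Einstein. We prove the conjecture, posed by LeBrun, that all Bach-flat K\"ahler metrics compatible with a fixed complex structure have the same type. The main step is to show that if a surface carries a non-Einstein Bach-flat K\"ahler metric whose scalar curvature is negative somewhere, then every constant-scalar-curvature K\"ahler metric on it has positive scalar curvature. The proof converts the Bach equation into arithmetic constraints on the weights of a holomorphic circle action, and then computes $c_1\cdot\Omega$ and the Futaki invariant by equivariant localization.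
\end{abstract}

\section{Introduction}\label{sec:intro}

On a compact $4$-manifold the Weyl functional $\mathcal W(g)=\int_M\|W\|_g^2\,d\mu_g$ measures how far a Riemannian metric $g$ is from being conformally flat. Its critical points are the \emph{Bach-flat} metrics, those for which the Bach tensor
\[
B_{ab}=\big(\nabla^c\nabla^d+\tfrac12 r^{cd}\big)W_{acbd}
\]
vanishes; here $W$ is the Weyl tensor and $r$ the Ricci tensor. Let $(M,J)$ be a compact connected complex surface. We study Bach-flat metrics that are K\"ahler with respect to $J$. Writing $s$ for the scalar curvature, such metrics are sorted into three classes: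
\begin{itemize}
\item class I: $s>0$ everywhere on $M$;
\item class II: $s\equiv0$;
\item class III: $s<0$ somewhere on $M$.
\end{itemize}
We take this classification as known. Each class is split into type (a), where $g$ is K\"ahler--Einstein (for class II: Ricci-flat), and type (b), where it is not. This gives six types I(a), I(b), II(a), II(b), III(a), III(b). The following conjecture is posed in \cite{LeBrun}.

\begin{quote}
\emph{On a fixed compact connected complex surface $(M,J)$, any two $J$-compatible Bach-flat K\"ahler metrics are of the same type.}
\end{quote}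

To see why one expects this, and where the difficulty lies, consider first the equation. Proposition~\ref{prop:bach} below shows that a K\"ahler metric is Bach-flat if and only if $\nabla s$ is a real holomorphic vector field and $s\,\mathring r+2\operatorname{Hess}_0s=0$, where $\mathring r$ and $\operatorname{Hess}_0 s$ are trace-free parts. If $s$ is constant this reads $s\,\mathring r=0$. So the Bach-flat K\"ahler metrics of constant scalar curvature are exactly the K\"ahler--Einstein and the scalar-flat ones, while types I(b) and III(b) have nonconstant $s$ and give $(M,J)$ a nonzero holomorphic vector field.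

Next, the Ricci form $\rho$ of a K\"ahler metric with K\"ahler form $\omega$ represents $2\pi c_1(M)$, and $s\,d\mu=2\rho\wedge\omega$. Hence
\begin{equation}\label{eq:total}
\int_M s\,d\mu=4\pi\,c_1\cdot[\omega].
\end{equation}
If $(M,J)$ has a K\"ahler--Einstein metric, then $2\pi c_1=\frac s4[\omega]$, so $c_1\cdot\Omega$ has the sign of the constant $s$ for \emph{every} K\"ahler class $\Omega$. This already shows, for instance, that types I(a), II(a), III(a) exclude one another and that III(a) excludes classes I and II. In general one has the following result, which is known and which we use without proof.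

\begin{theorem}\label{thm:known}
If two $J$-compatible Bach-flat K\"ahler metrics on the same compact connected complex surface have different types, then one is of type \textup{II(b)} and the other is of type \textup{III(b)}.
\end{theorem}

For this remaining pair, \eqref{eq:total} gives no immediate obstruction. The scalar curvature of a metric of type III(b) takes both signs (Proposition~\ref{prop:integral}), so its integral has no evident sign. Moreover the sign of $c_1\cdot\Omega$ need not be determined by $J$. On $\Sigma\times\mathbb P^1$, with $\Sigma$ of genus $q\ge2$, a product of constant-curvature metrics with areas $A$ and $A'$ has $c_1\cdot\Omega=2A+(2-2q)A'$, which can be positive, zero or negative; when it is zero the metric is of type II(b). This surface also has a holomorphic circle action, so nothing as crude as the absence of vector fields prevents it from carrying a metric of type III(b). Our main theorem excludes this and every similar configuration. We abbreviate ``constant-scalar-curvature K\"ahler'' to cscK.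

\begin{theorem}\label{thm:main}
Let $(M,J)$ be a compact connected complex surface carrying a Bach-flat K\"ahler metric $g$ of type \textup{III(b)}. Then at least one of the following holds.
\begin{itemize}
\item[(i)] $c_1(M)\cdot\Omega>0$ for every K\"ahler class $\Omega$ on $(M,J)$.
\item[(ii)] $M\cong\mathbb P(\mathcal O\oplus L)\to\Sigma$ is a $\mathbb P^1$-bundle over a compact Riemann surface with $\deg L\ne0$, and $(M,J)$ admits no cscK metric.
\end{itemize}
In particular, every cscK metric on $(M,J)$ has positive scalar curvature.
\end{theorem}

The last sentence follows from the dichotomy: in case (i) it is \eqref{eq:total}, and in case (ii) there is no cscK metric.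

\begin{corollary}\label{cor:conj}
Any two $J$-compatible Bach-flat K\"ahler metrics on a compact connected complex surface $(M,J)$ are of the same type.
\end{corollary}

\begin{proof}
Otherwise, by Theorem~\ref{thm:known}, one metric is of type III(b) and the other is of type II(b). The latter is cscK with scalar curvature $0$, contradicting the last sentence of Theorem~\ref{thm:main}.
\end{proof}

The proof of Theorem~\ref{thm:main} runs as follows. The Bach equation has a first integral, which expresses the Laplacian of $s$ at a critical point as an explicit function of the critical value (Section~\ref{sec:bach}). After an easy case is removed, the Killing field $J\nabla s$ generates a circle action, and half that Laplacian is the sum $\tau$ of the two integer weights at the fixed point (Section~\ref{sec:circle}). The circle action belongs to $(M,J)$ and not only to $g$, so it can be used to compute $c_1\cdot\Omega$ for an arbitrary class $\Omega$ as a sum over fixed points; the terms are nonnegative provided the numbers $\tau$ satisfy certain inequalities (Section~\ref{sec:loc}). These inequalities are proved by following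 orbits from one fixed point to the next (Section~\ref{sec:chains}). One configuration escapes, that of a ruled surface with two fixed sections, and there the Futaki invariant takes over (Section~\ref{sec:ruled}).

\section{The Bach equation on a K\"ahler surface}\label{sec:bach}

Curvature is normalized so that the unit sphere has $R_{abcd}=g_{ac}g_{bd}-g_{ad}g_{bc}$; then $r_{bd}=g^{ac}R_{abcd}$ and $(\nabla_c\nabla_e-\nabla_e\nabla_c)\alpha_f=R_{cef}{}^h\alpha_h$ for a $1$-form $\alpha$. We write $\Delta=\operatorname{tr}\operatorname{Hess}$, so $\Delta u\ge0$ at a minimum of $u$, and $\omega=g(J\cdot,\cdot)$, $\rho=r(J\cdot,\cdot)$. A vector field $V$ is \emph{real holomorphic} if its flow preserves $J$. Equivalently $V^{1,0}=\frac12(V-iJV)$ is holomorphic; on a K\"ahler manifold this means that the endomorphism $\nabla V$ commutes with $J$. Then $JV$ is real holomorphic too.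

On an oriented Riemannian $4$-manifold, tensors with the symmetries of $R$ act on $2$-forms by $\phi_{ac}\mapsto\frac12R_{acbd}\phi^{bd}$, and $\Lambda^2=\Lambda^+\oplus\Lambda^-$ is the eigenspace decomposition of the Hodge star. The Weyl tensor preserves it, so $W=W_++W_-$, and $({*W})_{acbd}:=\frac12\varepsilon_{ac}{}^{ef}W_{efbd}$ equals $W_+-W_-$. On a K\"ahler surface $W_+$ is determined by $s$, whereas $W_-$ is not, so we first remove $W_-$ from the Bach tensor.

\begin{lemma}\label{lem:star}
On any oriented Riemannian $4$-manifold, $B_{ab}=2\big(\nabla^c\nabla^d+\frac12r^{cd}\big)(W_+)_{acbd}$.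
\end{lemma}

\begin{proof}
Since $2W_+=W+{*W}$, we must show $(\nabla^c\nabla^d+\frac12r^{cd})({*W})_{acbd}=0$. Let $P$ be the Schouten tensor, defined by $r=2P+(\operatorname{tr}P)g$, so that
\[
R_{abcd}=W_{abcd}+g_{ac}P_{bd}-g_{ad}P_{bc}-g_{bc}P_{ad}+g_{bd}P_{ac}.
\]
The contracted Bianchi identities $\nabla^aR_{abcd}=\nabla_cr_{bd}-\nabla_dr_{bc}$ and $\nabla^aP_{ad}=\nabla_d\operatorname{tr}P$ give $\nabla^aW_{abcd}=\nabla_cP_{bd}-\nabla_dP_{bc}$, that is, $\nabla^dW_{efbd}=-(\nabla_eP_{fb}-\nabla_fP_{eb})$. Hence
\[
\nabla^c\nabla^d({*W})_{acbd}=-\varepsilon_a{}^{cef}\nabla_c\nabla_eP_{fb}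
=-\tfrac12\varepsilon_a{}^{cef}\big(R_{cef}{}^hP_{hb}+R_{ceb}{}^hP_{fh}\big).
\]
The first term vanishes by the first Bianchi identity. In the second, the $P$-part of $R$ produces $g_{cb}(P^2)_{ef}-P_{cf}P_{eb}-g_{eb}(P^2)_{cf}+P_{ef}P_{cb}$; each term is symmetric in two of $c,e,f$ and is killed by $\varepsilon$. The $W$-part gives $-({*W})_{afbh}P^{fh}$, because $\varepsilon_{acef}=\varepsilon_{afce}$. Finally $({*W})_{afbh}g^{fh}=0$ by the first Bianchi identity for $W$, so $P^{fh}$ may be replaced by $\frac12r^{fh}$.
\end{proof}

\begin{proposition}\label{prop:bach}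
A K\"ahler metric on a complex surface is Bach-flat if and only if $\operatorname{Hess}s$ is $J$-invariant and
\begin{equation}\label{eq:bach}
s\,\mathring r+2\operatorname{Hess}_0s=0 .
\end{equation}
The $J$-invariance of $\operatorname{Hess}s$ means that $\nabla s$ is real holomorphic, and also that $\xi:=J\nabla s$ is a Killing field.
\end{proposition}

\begin{proof}
The $\Lambda^+\to\Lambda^+$ block of the curvature operator is $W_++\frac s{12}$. On a K\"ahler surface $\Lambda^+=\mathbb R\omega\oplus\omega^\perp$, where $\omega^\perp$ consists of the real parts of $(2,0)$-forms, and the curvature operator kills $\omega^\perp$. So $W_+=-\frac s{12}$ on $\omega^\perp$ and, being trace-free, $W_+=\frac s6$ on $\omega$. In indices,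
\[
(W_+)_{acbd}=\tfrac s8\,\omega_{ac}\omega_{bd}-\tfrac s{24}\big(g_{ab}g_{cd}-g_{ad}g_{cb}+\varepsilon_{acbd}\big).
\]
Indeed, $\frac12\omega_{ac}\omega_{bd}\omega^{bd}=2\omega_{ac}$, and the bracket acts as $1+{*}$, which is $2$ on $\Lambda^+$ and $0$ on $\Lambda^-$; on $\omega$ we get $\frac s4-\frac s{12}=\frac s6$. Since $\omega,g,\varepsilon$ are parallel, Lemma~\ref{lem:star} gives, with the symmetric tensor $H=\operatorname{Hess}s+\frac s2r$,
\[
\tfrac12B=\tfrac18H(J\cdot,J\cdot)+\tfrac1{24}H-\tfrac1{24}(\operatorname{tr}H)g .
\]
Split $H=H'+H''$ into its $J$-invariant and $J$-anti-invariant parts; $H''$ is trace-free. The right side is $(\frac18+\frac1{24})H'-\frac1{24}(\operatorname{tr}H')g+(-\frac18+\frac1{24})H''=\frac16H'_0-\frac1{12}H''$. As $r$ is $J$-invariant, $H''$ is the anti-invariant part of $\operatorname{Hess}s$. So $B=0$ if and only if $\operatorname{Hess}s$ is $J$-invariant and $\operatorname{Hess}_0s+\frac s2\mathring r=0$.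

The endomorphism $\nabla\nabla s$ commutes with $J$ exactly when $\operatorname{Hess}s$ is $J$-invariant. Also $g(\nabla_X\xi,Y)=-\operatorname{Hess}s(X,JY)$, which is skew in $X,Y$ under the same condition.
\end{proof}

The next identity will be used for $s$ now and for other metrics in Section~\ref{sec:loc}.

\begin{lemma}\label{lem:killing}
Let $u$ be a function on a K\"ahler manifold such that $J\nabla u$ is a Killing field. Then $2r(\nabla u,\cdot)+d\Delta u=0$.
\end{lemma}

\begin{proof}
For any $1$-form $\alpha$ we have $\nabla^b\nabla_a\alpha_b=\nabla_a\nabla^b\alpha_b+r_{ab}\alpha^b$. For the Killing field $\eta=J\nabla u$, whose covariant derivative is skew, this gives $\nabla^b\nabla_b\eta_a=-r_{ab}\eta^b$. Since $J$ is parallel and commutes with $r$, the same equation holds for $-J\eta=\nabla u$. On the other hand, $\alpha=du$ gives $\nabla^b\nabla_b\nabla_au=\nabla_a\Delta u+r_{ab}\nabla^bu$. Comparing the two expressions proves the lemma.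
\end{proof}

From now on $g$ is a Bach-flat K\"ahler metric of type III(b) on $(M,J)$.

\begin{proposition}\label{prop:integral}
There is a constant $\kappa<0$ with
\begin{equation}\label{eq:integral}
s^3+6s\,\Delta s-12|\nabla s|^2=\kappa .
\end{equation}
The function $s$ is nonconstant, $x_-:=\min s<0<x_+:=\max s$, and $0$ is not a critical value. At a critical point $p$ the Hessian of $s$ has eigenvalues $a,a,b,b$ with
\begin{equation}\label{eq:T}
a+b=T(s(p)),\qquad T(x):=\frac{\kappa-x^3}{12x}=-\frac{|\kappa|}{12x}-\frac{x^2}{12}.
\end{equation}
The function $T$ is strictly increasing on $x<0$, and $-T$ is positive and strictly convex on $x>0$.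
\end{proposition}

\begin{proof}
Lemma~\ref{lem:killing} with $u=s$ reads $2\mathring r(\nabla s,\cdot)+\frac12s\,ds+d\Delta s=0$. Multiply by $s$ and use \eqref{eq:bach}:
\[
2s\,\mathring r(\nabla s,\cdot)=-4\operatorname{Hess}_0s(\nabla s,\cdot)=-2\,d|\nabla s|^2+\Delta s\,ds .
\]
The result is $d\big(\frac16s^3+s\Delta s-2|\nabla s|^2\big)=0$, which is \eqref{eq:integral}.

Class III means $x_-<0$. If $s$ were constant, \eqref{eq:bach} would give $\mathring r=0$, which is type (a). At a minimum $\Delta s\ge0$, so $\kappa=x_-^3+6x_-\Delta s\le x_-^3<0$. At a critical point with $s=0$, \eqref{eq:integral} would give $\kappa=0$; in particular $x_+\ne0$. If $x_+<0$, then at a maximum $\Delta s\le0$ and $\kappa=x_+^3+6x_+\Delta s\ge x_+^3\ge x_-^3\ge\kappa$, forcing $x_+=x_-$, which is excluded. So $x_+>0$.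

The eigenspaces of the $J$-invariant Hessian are complex, so the eigenvalues come in pairs and $\Delta s=2(a+b)$; now \eqref{eq:integral} with $\nabla s=0$ is \eqref{eq:T}. Finally $T'(x)=\frac{|\kappa|}{12x^2}-\frac x6>0$ for $x<0$, and $-T''(x)=\frac{|\kappa|}{6x^3}+\frac16>0$ for $x>0$.
\end{proof}

The hypothesis ``class III'' has entered through $\kappa<0$, on which the stated properties of $T$ rest, and the hypothesis ``type (b)'' through $\xi\not\equiv0$. Convexity will be used only in the form
\begin{equation}\label{eq:convex}
0<x<y<z\ \Longrightarrow\ -T(y)<\max\{-T(x),-T(z)\}.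
\end{equation}

\section{The circle action and its fixed points}\label{sec:circle}

The isometry group of the compact manifold $(M,g)$ is a compact Lie group. The closure $G$ of the flow of $\xi$ in it is compact, connected and abelian, hence a torus, and it acts by holomorphic isometries. When $G$ is larger than a circle, two vector fields produce an anticanonical divisor.

\begin{proposition}\label{prop:torus}
If $\dim G\ge2$, then alternative \textup{(i)} of Theorem~\ref{thm:main} holds.
\end{proposition}

\begin{proof}
Choose $\eta$ in the Lie algebra of $G$, linearly independent of $\xi$. Then $\sigma=\xi^{1,0}\wedge\eta^{1,0}$ is a holomorphic section of $K_M^{-1}=\Lambda^2T^{1,0}M$. Suppose $\sigma\equiv0$. The set $\{\xi\ne0\}$ is the complement of a proper analytic subset, so it is connected and dense, and on it $\eta=u\xi+vJ\xi$ with $u+iv$ holomorphic. Isometries preserve $s$, so $\eta s=\xi s=0$, while $(J\xi)s=-|\nabla s|^2\ne0$. Hence $v=0$, and the real holomorphic function $u$ is constant, contradicting independence. So $\sigma\not\equiv0$. It vanishes at the critical points of $s$, so its zero divisor $D$ is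 effective and nonzero, and $c_1\cdot\Omega=\Omega\cdot D>0$ is the area of $D$ for any K\"ahler metric in $\Omega$.
\end{proof}

\emph{From now on $\dim G=1$.} Replacing $g$ by $\lambda g$ preserves the type and replaces $\xi$ by $\lambda^{-2}\xi$, so we may assume that $\xi$ generates an effective action of $S^1=\mathbb R/2\pi\mathbb Z$. The fields $\xi$ and $\nabla s=-J\xi$ commute and define a holomorphic action of $\mathbb C^*$: the element $t=e^{\sigma+i\theta}$ acts by the flow of $\nabla s$ for time $\sigma$ followed by that of $\xi$ for time $\theta$. The fixed points are the critical points of $s$. On any other orbit $s(t\cdot z)$ is a strictly increasing function of $|t|$; thus the stabilizer lies in $S^1$, is finite cyclic, and is the same for all points of the orbit.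

\subsection*{Local form} Near a fixed point $p$ the $S^1$-action is holomorphically linearizable (Cartan, Bochner): average a holomorphic chart $\varphi$ with values in $T_pM$ and $d\varphi_p=\mathrm{id}$ to $\frac1{2\pi}\int (de^{i\theta})_p^{-1}\circ\varphi\circ e^{i\theta}\,d\theta$. So there are holomorphic coordinates on a polydisc around $p$ in which $e^{i\theta}$ acts by $(e^{ia\theta}z_1,e^{ib\theta}z_2)$, with integer \emph{weights} $a,b$. Then $\nabla s=-J\xi$ is the linear field with flow $(e^{a\sigma}z_1,e^{b\sigma}z_2)$, and $t\cdot(z_1,z_2)=(t^az_1,t^bz_2)$ as long as the orbit stays in the chart. The linearization of $\nabla s$ at $p$ is the Hessian of $s$, so $a,b$ are the eigenvalues in \eqref{eq:T}. This is the link between the Bach equation and the action: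
\begin{equation}\label{eq:tau}
\tau(p):=a+b=T(s(p))\in\mathbb Z .
\end{equation}
The weights are coprime, since a root of unity acting trivially near $p$ acts trivially on $M$. So either $ab\ne0$ and $p$ is an isolated fixed point, or the weights are $(\pm1,0)$ and the fixed set near $p$ is a smooth complex curve. There are finitely many fixed components, and the weights and $s$ are constant on each. We call a component a \emph{source} if its weights are $\ge0$, a \emph{sink} if they are $\le0$, and a \emph{saddle} if one weight is positive and one negative; a saddle is a point.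

\begin{lemma}\label{lem:limits}
For every $z\in M$ the limits of $t\cdot z$ as $t\to0$ and as $t\to\infty$ exist and are fixed points. The closure of a nontrivial orbit is a compact analytic curve.
\end{lemma}

\begin{proof}
Consider $\sigma\mapsto e^\sigma\cdot z$ as $\sigma\to+\infty$. Every limit point of this gradient line is critical. Let $p$ be one, and let $U=\{|z_1|<\epsilon,|z_2|<\epsilon\}$ have closure inside a linearizing chart. If at some time the line is in $U$ with all coordinates of positive weight equal to zero, it stays in $U$ and converges. Otherwise, each time it enters $U$ it leaves again through a point where a coordinate of positive weight has modulus $\epsilon$. This happens at arbitrarily late times, so the exit points accumulate at a limit point that is not fixed, a contradiction. Since $S^1$ acts by isometries fixing the limit, the convergence is uniform in $\arg t$. The case $t\to0$ is symmetric. Thus $t\mapsto t\cdot z$ extends continuously, hence holomorphically, to $\mathbb P^1$, and the image is analytic by the proper mapping theorem.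
\end{proof}

We say that a nontrivial orbit \emph{leaves} its limit as $t\to0$ and \emph{arrives} at its limit as $t\to\infty$. The local form shows that the orbits leaving $p$ are those through points of the chart whose coordinates of weight $\le0$ vanish, and symmetrically for arriving orbits. In particular:
\begin{itemize}
\item at a saddle with weights $(\mu_{\mathrm{out}},-\mu_{\mathrm{in}})$, where $\mu_{\mathrm{out}},\mu_{\mathrm{in}}>0$, exactly one orbit leaves, with stabilizer of order $\mu_{\mathrm{out}}$, and exactly one arrives, with stabilizer of order $\mu_{\mathrm{in}}$;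
\item an orbit leaving or arriving at a point of a fixed curve has trivial stabilizer;
\item at an isolated source with weights $\alpha,\beta$, the two punctured coordinate axes lie in two orbits with stabilizers of orders $\alpha$ and $\beta$, and all other leaving orbits have trivial stabilizer; the same holds for an isolated sink.
\end{itemize}

\begin{lemma}\label{lem:extrema}
There is exactly one source, $F_-=s^{-1}(x_-)$, and exactly one sink, $F_+=s^{-1}(x_+)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:limits}, $M$ is the disjoint union of the sets $W(F)=\{z:\lim_{t\to0}t\cdot z\in F\}$ over fixed components $F$. If $F$ is a source, $W(F)$ is open, because a whole polydisc around a point of $F$ flows back to $F$. If $F$ is a sink, $W(F)=F$; if $F$ is a saddle, $W(F)$ is $F$ together with one orbit. Let $Z$ be the union of the sinks and of the closures of the orbits leaving saddles. It is a proper analytic subset, so $M\setminus Z$ is connected and dense, and it is covered by the disjoint open sets $W(F)$ with $F$ a source. Each of them meets $M\setminus Z$, so there is exactly one source $F_-$. A minimum point of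 $s$ has nonnegative weights and so lies in $F_-$; as $s$ is constant on $F_-$, we get $F_-=s^{-1}(x_-)$. The argument for sinks is the same with $t$ replaced by $t^{-1}$.
\end{proof}

Thus each of $F_\pm$ is a point or a smooth curve, and all other fixed points are saddles. Put $\tau_\pm=T(x_\pm)$. If $F_-$ is a curve then $\tau_-=1$; if it is a point, its weights are $\alpha,\beta>0$ and $\tau_-=\alpha+\beta$. If $F_+$ is a curve then $\tau_+=-1$; if it is a point, its weights are $-\gamma,-\delta<0$ and $\tau_+=-(\gamma+\delta)$. A saddle $p$ has $x_-<s(p)<x_+$ and $s(p)\neq0$. We call it \emph{lower} if $s(p)<0$ and \emph{upper} if $s(p)>0$. By \eqref{eq:tau} and Proposition~\ref{prop:integral},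
\begin{equation}\label{eq:signs}
\tau(p)>\tau_-\ge1\ \text{ at lower saddles},\qquad k(p):=-\tau(p)\ge1\ \text{ at upper saddles}.
\end{equation}

\section{Localizing $c_1\cdot\Omega$}\label{sec:loc}

Theorem~\ref{thm:main} concerns all K\"ahler classes, about which $g$ says nothing directly. What passes from $g$ to another class is the $\mathbb C^*$-action with its weights. Let $\Omega$ be any K\"ahler class. Averaging a K\"ahler form in $\Omega$ over $S^1$, which acts trivially on cohomology, gives an invariant K\"ahler form $\omega_1\in\Omega$. A subscript $1$ refers to its metric $g_1$.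

\begin{lemma}\label{lem:ham}
There is a function $f$, unique up to a constant, with $\iota_\xi\omega_1=-df$. It satisfies $\nabla_1f=\nabla s$ as vector fields, and it attains its minimum $f_-$ exactly on $F_-$ and its maximum $f_+$ exactly on $F_+$. The forms
\[
\tilde\omega=\omega_1+f,\qquad\tilde\rho=\rho_1-\tfrac12\Delta_1f
\]
are closed for $d+\iota_\xi$, and the degree-zero part of $\tilde\rho$ at a fixed point $p$ is $-\tau(p)$.
\end{lemma}

\begin{proof}
The form $\iota_\xi\omega_1=g_1(J\xi,\cdot)$ is closed by invariance, so it equals $h-df$ with $h$ real and $g_1$-harmonic. On a compact K\"ahler manifold the $(1,0)$-part $h^{1,0}$ is again harmonic, hence a holomorphic $1$-form. The holomorphic function $h^{1,0}(\xi^{1,0})$ is constant, and it is zero because $\xi$ has zeros. Therefore $\langle h,\iota_\xi\omega_1\rangle=h(J\xi)=2\operatorname{Re}\big(i\,h^{1,0}(\xi^{1,0})\big)=0$ pointwise. Integrating, and using $h\perp df$ in $L^2$, we get $h=0$.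

Now $\nabla_1f=-J\xi=\nabla s$. So $f$ has the same critical set as $s$, is constant on fixed components, and increases strictly along nontrivial orbits. At a fixed point outside $F_-$ some weight is negative, so an orbit arrives and $f$ is not minimal there; at a fixed point outside $F_+$ an orbit leaves.

We have $(d+\iota_\xi)\tilde\omega=\iota_\xi\omega_1+df=0$. Since $J\nabla_1f=\xi$ is Killing for $g_1$, Lemma~\ref{lem:killing} gives $\iota_\xi\rho_1=r_1(J\xi,\cdot)=-r_1(\nabla_1f,\cdot)=\frac12d\Delta_1f$, so $\tilde\rho$ is closed as well. At a fixed point $\Delta_1f$ is the real trace of the linearization of the field $\nabla_1f=\nabla s$, which is $2\tau(p)$.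
\end{proof}

\subsection*{The localization formula} Let $\tilde\theta=\theta_0+\theta_2+\theta_4$ be a sum of forms of even degree with $(d+\iota_\xi)\tilde\theta=0$. Sums and products of such forms are again closed, and $\theta_0$ is constant on fixed components since $d\theta_0=-\iota_\xi\theta_2$. The Berline--Vergne/Atiyah--Bott formula expresses $\int_M\tilde\theta:=\int_M\theta_4$ as a sum over fixed components of the integral of $\tilde\theta$ divided by the equivariant Euler form of the normal bundle. In our conventions a line bundle $N$ of weight $w$ has Euler form $\frac1{2\pi}(-w+2\pi c_1(N))$, and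
\begin{equation}\label{eq:loc}
\int_M\tilde\theta=\sum_p\frac{4\pi^2\theta_0(p)}{w_1w_2}+\sum_C2\pi\int_C\frac{\tilde\theta}{-w+2\pi c_1(N)},
\end{equation}
where $p$ runs over isolated fixed points with weights $w_1,w_2$, and $C$ over fixed curves with normal bundle $N$ of weight $w$. The signs match those of $\tilde\rho$, which represents $2\pi c_1$ and restricts to minus the sum of the weights. As a check of normalization, on $S^2$ with weights $\pm1$ the one-dimensional analogue gives the area $2\pi(f_+-f_-)$, as one also reads off from $\omega_1=df\wedge d\theta$. Expanding the geometric series and writing $F_\pm^2$ for self-intersection numbers, the curve terms are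
\begin{equation}\label{eq:curves}
-2\pi\Big[\int_{F_-}\theta_2+2\pi F_-^2\,\theta_0\Big]\quad(w=1),\qquad
2\pi\Big[\int_{F_+}\theta_2-2\pi F_+^2\,\theta_0\Big]\quad(w=-1).
\end{equation}

For any constant $c$ the top-degree part of $\tilde\theta=(\tilde\rho+c)\tilde\omega$ is $\rho_1\wedge\omega_1$, so $\int_M\tilde\theta=2\pi c_1\cdot\Omega$. On the fixed set $\theta_0=(c-\tau)f$ and $\theta_2=f\rho_1+(c-\tau)\omega_1$. With $A_\pm=\int_{F_\pm}\omega_1>0$ for curves, the contributions to $2\pi c_1\cdot\Omega$ are:
\begin{itemize}
\item $4\pi^2(\tau(p)-c)f(p)/(\mu_{\mathrm{in}}\mu_{\mathrm{out}})$ from a saddle $p$;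
\item $4\pi^2(c-\tau_\pm)f_\pm/(w_1w_2)$, with $w_1w_2>0$, from a point $F_\pm$;
\item $2\pi(1-c)A_-$ from a curve $F_-$ if $f_-=0$, and $2\pi(1+c)A_+$ from a curve $F_+$ if $f_+=0$.
\end{itemize}
Two constants are free, $c$ and the additive constant in $f$. We use $c$ to cancel the term of one extremum, which must be a point, and normalize $f$ to vanish at the other one; then $f$ has the same sign at all saddles.

\begin{proposition}\label{prop:crit}
In each of the following cases $c_1\cdot\Omega>0$ for every K\"ahler class $\Omega$.
\begin{itemize}
\item[(a)] $F_-$ is a point and $\tau(p)<\tau_-$ for every saddle $p$.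
\item[(b)] $F_+$ is a point, $\tau(p)\ge\tau_+$ for every saddle $p$, and either $F_-$ is a curve or $\tau(p)>\tau_+$ for some saddle $p$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $c=\tau_->0$ and $f_+=0$. Then $F_-$ contributes $0$, and each saddle contributes a positive multiple of $(\tau(p)-\tau_-)f(p)$, a product of two negative numbers. If $F_+$ is a curve it contributes $2\pi(1+\tau_-)A_+>0$. If $F_+$ is a point it contributes $0$, but then a saddle exists: otherwise \eqref{eq:loc} for $\tilde\theta=1$ would read $0=\frac1{\alpha\beta}+\frac1{\gamma\delta}$.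

(b) Take $c=\tau_+<0$ and $f_-=0$. Then $F_+$ contributes $0$, and each saddle contributes a positive multiple of $(\tau(p)-\tau_+)f(p)\ge0$, where $f(p)>0$. The component $F_-$ contributes $2\pi(1-\tau_+)A_->0$ if it is a curve and $0$ if it is a point. By hypothesis some term is positive.
\end{proof}

\begin{example}\label{ex:p2}
The computation in (a) uses only the action. On $\mathbb P^2$ let $t\cdot[z_0:z_1:z_2]=[z_0:t^az_1:t^{a+b}z_2]$ with $a,b>0$ coprime. The source $[1:0:0]$ has weights $(a,a+b)$, the saddle $p=[0:1:0]$ has weights $(b,-a)$, and the sink is $[0:0:1]$. With $c=2a+b$ and $f_+=0$ only the saddle contributes, and $2\pi c_1\cdot\Omega=4\pi^2(-3a)f(p)/(ab)$, so $c_1\cdot\Omega=3\cdot2\pi|f(p)|/b$. The line $z_0=0$ runs from $p$ to the sink with stabilizer of order $b$, so its area is $2\pi|f(p)|/b$, in agreement with $c_1$ being three times the class of a line.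
\end{example}

\begin{example}[one saddle]\label{ex:one}
Return to the metric $g$ and suppose there is exactly one saddle $p$. The orbit arriving at $p$ leaves $F_-$ and has stabilizer of order $\mu_0$; the orbit leaving $p$ arrives at $F_+$ and has stabilizer of order $\mu_1$; and $\tau(p)=\mu_1-\mu_0$. If $p$ is upper, then $\mu_0=\mu_1+k(p)\ge2$, so $F_-$ is not a curve, and $\tau(p)<0<\tau_-$: case (a) applies. If $p$ is lower, then $\mu_1=\mu_0+\tau(p)\ge2$, so $F_+$ is not a curve, and $\tau(p)>0>\tau_+$: case (b) applies. This is the whole argument in miniature: the Bach equation constrains $\tau$, the stabilizers carry the constraint along orbits to $F_\pm$, and localization gives positivity.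

The only input from the Bach equation here was $\tau(p)\ne0$, and it is needed. Blow up $\Sigma\times\mathbb P^1$ at a point of a fixed section, where $t\cdot(u,v)=(u,tv)$. The chart $(u/v,v)$ shows a single saddle with weights $(-1,1)$, and both extrema are curves. If $\Sigma$ has genus at least $2$, choose $\Omega_0$ on the product with $c_1\cdot\Omega_0<0$; the class $\Omega$ equal to the pullback of $\Omega_0$ minus $\epsilon$ times the exceptional curve is K\"ahler for small $\epsilon>0$, and $c_1\cdot\Omega=c_1\cdot\Omega_0-\epsilon<0$.
\end{example}

With several saddles a difficulty appears. A lower saddle has $\tau(p)>\tau_-$ and so violates (a). We are then forced into (b), and must show that $F_+$ is a point and that no upper saddle has $k(p)>\gamma+\delta$. Since $-T(x)\to\infty$ as $x\to0^+$, the function $T$ alone gives no such bound; it has to come from the stabilizers.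

\section{Chains of saddles}\label{sec:chains}

Start at a saddle and follow the orbit that leaves it. It arrives at $F_+$ or at another saddle, of which it is the unique arriving orbit; in the latter case continue. Since $s$ increases and the saddles are finite in number, the process ends at $F_+$. Going backward one reaches $F_-$. So every saddle lies on a unique \emph{chain}
\[
F_-\xrightarrow{\ \mu_0\ }p_1\xrightarrow{\ \mu_1\ }p_2\longrightarrow\cdots\longrightarrow p_r\xrightarrow{\ \mu_r\ }F_+\qquad(r\ge1),
\]
where the arrows are orbits and $\mu_i\ge1$ are the orders of their stabilizers. A chain is determined by its first orbit. The weights at $p_i$ are $(\mu_i,-\mu_{i-1})$, so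
\[
\tau_i:=\tau(p_i)=\mu_i-\mu_{i-1}.
\]
As $s$ increases along the chain, the lower saddles come first. Let $p_1,\dots,p_j$ be lower and $p_{j+1},\dots,p_r$ upper, $0\le j\le r$, and put $k_i=-\tau_i\ge1$ for $i>j$. At the ends, $\mu_0=1$ if $F_-$ is a curve and $\mu_0\in\{1,\alpha,\beta\}$ if it is a point; thus $\mu_0\le\tau_-$. Likewise $\mu_r=1$ if $F_+$ is a curve, and $\mu_r\in\{1,\gamma,\delta\}$, hence $\mu_r<\gamma+\delta$, if it is a point. One more relation ties neighboring saddles together.

\begin{lemma}\label{lem:div}
For $1\le i\le r-1$, $\mu_i$ divides $\tau_i-\tau_{i+1}$.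
\end{lemma}

\begin{proof}
The element $\zeta=e^{2\pi i/\mu_i}$ fixes pointwise the closure of the orbit from $p_i$ to $p_{i+1}$, which is connected. It acts on the fibers of $K_M^{-1}$ along this curve by a $\mu_i$-th root of unity that depends continuously on the point, hence is constant. This root is $\zeta^{\tau_i}$ at $p_i$ and $\zeta^{\tau_{i+1}}$ at $p_{i+1}$.
\end{proof}

So two consecutive values of $\tau$ are either equal or differ by at least $\mu_i$. We apply this among upper saddles, among lower saddles, and at the passage between them.

\begin{lemma}\label{lem:upper}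
Let $j<i<r$. If $k_{i+1}\ne k_i$, then $k_{i+1}<k_i$ and $k_i>\mu_i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:div}, $\mu_i\le|k_{i+1}-k_i|<\max\{k_i,k_{i+1}\}$. But $k_{i+1}=\mu_i-\mu_{i+1}<\mu_i$. So the maximum is $k_i$, and $k_i>\mu_i>k_{i+1}$.
\end{proof}

\begin{lemma}\label{lem:lower}
If $j\ge1$, then $e:=\tau_j-\mu_{j-1}$ satisfies $e\ge\tau_--\mu_0+1\ge1$.
\end{lemma}

\begin{proof}
If $j=1$, this is $\tau_1\ge\tau_-+1$, from \eqref{eq:signs}. If $j\ge2$, then $\tau_j>\tau_{j-1}$ because $T$ is increasing on $x<0$. Lemma~\ref{lem:div} gives $\tau_j-\tau_{j-1}\ge\mu_{j-1}$, so $e\ge\tau_{j-1}\ge\tau_-+1$.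
\end{proof}

The multiplicities $\mu_i$ grow across lower saddles and shrink across upper ones. The next lemma says that a chain containing a lower saddle has at most two upper saddles and cannot shrink below $e$.

\begin{lemma}\label{lem:mixed}
If $j\ge1$, then one of the following holds; in particular $\mu_r\ge e$.
\begin{itemize}
\item[(a)] $r=j$ and $\mu_r=e+2\mu_{j-1}$.
\item[(b)] $r=j+1$, $\mu_r=e+\mu_{j-1}$, and $k_{j+1}=\mu_{j-1}<\mu_r$.
\item[(c)] $r=j+2$, $\mu_r=e$, and $k_{j+1}=k_{j+2}=\mu_{j-1}<-\tau_+$.
\end{itemize}
\end{lemma}

\begin{proof}
If $r=j$, then $\mu_r=\mu_{j-1}+\tau_j=e+2\mu_{j-1}$. Let $r>j$. By Lemma~\ref{lem:div}, $\mu_j$ divides $\tau_j+k_{j+1}>0$. Both $\tau_j=\mu_j-\mu_{j-1}$ and $k_{j+1}=\mu_j-\mu_{j+1}$ are less than $\mu_j$, so $\tau_j+k_{j+1}=\mu_j$. This gives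
\[
k_{j+1}=\mu_{j-1},\qquad \mu_{j+1}=\tau_j=e+\mu_{j-1}>k_{j+1},
\]
which is (b) if $r=j+1$. Let $r\ge j+2$. Since $k_{j+1}<\mu_{j+1}$, Lemma~\ref{lem:upper} forces $k_{j+2}=k_{j+1}$. Then \eqref{eq:convex} shows that $-T(z)>k_{j+2}$ for all $z>s(p_{j+2})$. If $r\ge j+3$ this gives $k_{j+3}>k_{j+2}$, contradicting Lemma~\ref{lem:upper}. So $r=j+2$; taking $z=x_+$ gives $k_{j+2}<-\tau_+$; and $\mu_r=\mu_{j+1}-k_{j+2}=e$.
\end{proof}

Figure~\ref{fig:T} shows a set of numbers of the kind described in (c).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.75]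
\draw[->] (-3.5,0) -- (5.6,0) node[right] {$x$};
\draw[->] (0,-3.8) -- (0,3.8) node[right] {$T(x)$};
\draw[thick,domain=-3.3:-0.27,samples=80] plot (\x,{-11/(12*(\x))-(\x)*(\x)/12});
\draw[thick,domain=0.27:5.3,samples=80] plot (\x,{-11/(12*(\x))-(\x)*(\x)/12});
\draw[dotted] (-0.863,1) -- (0,1) node[right] {$1$};
\draw[dotted] (-0.454,2) -- (0,2) node[right] {$2$};
\draw[dotted] (2.854,-1) -- (0,-1) node[left] {$-1$};
\draw[dotted] (4.652,-2) -- (0,-2) node[left] {$-2$};
\fill (-0.863,1) circle (2pt) node[above left] {$F_-$};
\fill (-0.454,2) circle (2pt) node[left] {$p_1$};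
\fill (1,-1) circle (2pt) node[below right] {$p_2$};
\fill (2.854,-1) circle (2pt) node[above right] {$p_3$};
\fill (4.652,-2) circle (2pt) node[above right] {$F_+$};
\end{tikzpicture}
\caption{The graph of $T(x)=(\kappa-x^3)/(12x)$ for $\kappa=-11$. A fixed point $p$ gives the point $(s(p),\tau(p))$ of the graph, at integer height equal to the sum of its weights. The left branch is increasing; the right branch is negative and concave, so it takes each value at most twice. The marked points carry the numbers of a chain $F_-\to p_1\to p_2\to p_3\to F_+$ with stabilizer orders $1,3,2,1$, with $F_-$ a curve and $F_+$ a point of weights $(-1,-1)$. They satisfy the numerical constraints on chains; we do not claim that they come from a metric.}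
\label{fig:T}
\end{figure}

\begin{proposition}\label{prop:steps}
\begin{itemize}
\item[(1)] If $F_+$ is a curve, there are no lower saddles.
\item[(2)] If $F_-$ is a curve, every chain contains a lower saddle.
\item[(3)] Suppose $F_+$ is a point, and either $F_-$ is a curve or there is a lower saddle. Then $k(p)\le\gamma+\delta$ for every upper saddle $p$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) Suppose a chain has $j\ge1$. Here $\mu_r=1$ and $-\tau_+=1$. Cases (a) and (b) of Lemma~\ref{lem:mixed} give $\mu_r\ge2$, and case (c) gives $1\le k_{j+1}<1$. All are impossible.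

(2) If $j=0$, then $\mu_1=\mu_0-k_1=1-k_1\le0$, which is impossible.

(3) Suppose $k(p)>\gamma+\delta$, with $p$ on a chain $\mathcal C$. On a chain with $j\ge1$ every upper saddle has $k<\gamma+\delta$: in case (b) of Lemma~\ref{lem:mixed} because $k_{j+1}<\mu_r<\gamma+\delta$, and in case (c) because $-\tau_+=\gamma+\delta$. So $\mathcal C$ has $j=0$. By (2), $F_-$ is a point, and by hypothesis there is a lower saddle, on a chain $\mathcal C'\ne\mathcal C$. We play the two chains against each other through their common ends.

On $\mathcal C$, with $p=p_i$, we have $\mu_0=\mu_i+k_1+\dots+k_i>k_i>\gamma+\delta\ge2$. So the first orbit of $\mathcal C$ is a coordinate axis at $F_-$, say the one of weight $\alpha$, and $\alpha>\gamma+\delta$. The first orbit of $\mathcal C'$ is a different one, so on $\mathcal C'$ we have $\mu_0\in\{1,\beta\}$ and $\mu_0\le\beta$. Lemmas~\ref{lem:lower} and~\ref{lem:mixed} applied to $\mathcal C'$ give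
\[
\gamma+\delta>\mu_r\ge e\ge(\alpha+\beta)-\beta+1>\alpha ,
\]
a contradiction.
\end{proof}

\begin{proposition}\label{prop:cases}
If at least one of $F_\pm$ is a point, alternative \textup{(i)} of Theorem~\ref{thm:main} holds. If both are curves, there are no saddles.
\end{proposition}

\begin{proof}
If $F_-$ is a point and there is no lower saddle, every saddle has $\tau(p)<0<\tau_-$ and Proposition~\ref{prop:crit}(a) applies. Suppose next that $F_-$ is a point and there is a lower saddle, or that $F_-$ is a curve and $F_+$ a point. In both situations $F_+$ is a point, in the first by Proposition~\ref{prop:steps}(1). Upper saddles have $\tau(p)\ge\tau_+$ by Proposition~\ref{prop:steps}(3), and lower saddles have $\tau(p)>0>\tau_+$, so Proposition~\ref{prop:crit}(b) applies. If both $F_\pm$ are curves, parts (1) and (2) of Proposition~\ref{prop:steps} leave no room for a chain.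
\end{proof}

\section{Two fixed curves}\label{sec:ruled}

Assume now that $F_\pm=C_\pm$ are curves and that there are no other fixed points. Localization no longer yields a sign, since the term of a curve cannot be canceled by the choice of $c$ alone, and $\Sigma\times\mathbb P^1$ shows that an action of this shape allows $c_1\cdot\Omega\le0$. We identify $M$, use the Bach equation once more to exclude degree zero, and then rule out cscK metrics. Together with Propositions~\ref{prop:torus} and~\ref{prop:cases}, the three lemmas below establish alternative (ii) and complete the proof of Theorem~\ref{thm:main}.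

\begin{lemma}\label{lem:bundle}
The curves $C_\pm$ are isomorphic to one Riemann surface $\Sigma$, and $M\cong\mathbb P(\mathcal O\oplus L)\to\Sigma$, where $L$ is the normal bundle of $C_-$. With $n:=C_+^2$ one has $C_-^2=\deg L=-n$.
\end{lemma}

\begin{proof}
No orbit leaves $C_+$, so $\pi_-(z)=\lim_{t\to0}t\cdot z$ lies in $C_-$ for all $z\in M\setminus C_+$. Take a linearizing polydisc $D\times\{|v|<\epsilon\}$ with $D\subset C_-$ and $t\cdot(u,v)=(u,tv)$, and define
\[
\Phi_-:D\times\mathbb C\to\pi_-^{-1}(D),\qquad \Phi_-(u,v)=t^{-1}\cdot(u,tv)\quad\text{for any }t\text{ with }|tv|<\epsilon .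
\]
This does not depend on $t$: if $|t'|\le|t|$, then $(u,tv)=(t/t')\cdot(u,t'v)$ inside the chart. The map is holomorphic and equivariant, and it has the holomorphic inverse $z\mapsto(u,v'/t)$, where $t$ is so small that $t\cdot z=(u,v')$ lies in the chart. Two such trivializations differ on each fiber by an equivariant map of $\mathbb C$, which is linear. So $\pi_-:M\setminus C_+\to C_-$ is a holomorphic line bundle $L$ with zero section $C_-$, and $L$ is the normal bundle of $C_-$. In the same way $\pi_+=\lim_{t\to\infty}$ makes $M\setminus C_-$ a line bundle over $C_+$, on which $t$ acts by $t^{-1}$.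

On $M\setminus(C_+\cup C_-)$ the fibers of both $\pi_-$ and $\pi_+$ are the orbits. This gives a bijection $C_-\to C_+$, locally $u\mapsto\pi_+(\Phi_-(u,1))$, hence holomorphic and therefore biholomorphic. Identify both curves with $\Sigma$. Over a small disc, the fiber coordinates $v$ of $\pi_-$ and $v_+$ of $\pi_+$ satisfy $vv_+=a(u)$ with $a$ holomorphic and nowhere zero, because $vv_+$ is invariant. So $M$ is obtained from $L$ by adding a point at infinity to each fiber, with coordinate $1/v$; that is, $M\cong\mathbb P(\mathcal O\oplus L)$, and the normal bundle of $C_+$ is $L^{-1}$.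
\end{proof}

Let $q$ be the genus of $\Sigma$. The adjunction formula $c_1\cdot C=2-2q+C^2$ gives $c_1\cdot C_\pm=2-2q\pm n$. For a K\"ahler class $\Omega$ with $\omega_1,f$ as in Lemma~\ref{lem:ham}, normalize $f_-=0$ and put $\ell=f_+>0$. Formula \eqref{eq:loc} for $\tilde\theta=\tilde\omega$, which has no part of degree $4$, reads $0=-2\pi A_-+2\pi(A_+-2\pi n\ell)$ by \eqref{eq:curves}. Thus
\begin{equation}\label{eq:areas}
A_+-A_-=2\pi n\ell .
\end{equation}

\begin{lemma}\label{lem:degree}
$n\ne0$.
\end{lemma}

\begin{proof}
Take $\omega_1=\omega$, the K\"ahler form of $g$, and $f=s-x_-$. Suppose $n=0$. Then $A_+=A_-$ by \eqref{eq:areas}, and $c_1\cdot C_+=c_1\cdot C_-$. Along $C_\pm$ the Hessian of $s$ has eigenvalue $0$ on the tangent plane and $b=\mp1$ on the normal plane, so $\operatorname{Hess}_0s$ has tangential eigenvalue $-b/2$. By \eqref{eq:bach}, $\mathring r$ has tangential eigenvalue $b/x_\pm$, so $\rho=\big(\frac{x_\pm}4+\frac b{x_\pm}\big)\omega$ on $C_\pm$. With $x=x_+>0$ and $y=-x_->0$,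
\[
2\pi c_1\cdot C_+=\Big(\frac x4-\frac1x\Big)A_+,\qquad 2\pi c_1\cdot C_-=\Big(-\frac y4-\frac1y\Big)A_- .
\]
Equating the two gives $\frac{x+y}4+\frac{x-y}{xy}=0$, so $x<y$. On the other hand $T(x)=-1$ and $T(-y)=1$ say that $|\kappa|=12x-x^3=12y+y^3$. Hence $12(x-y)=x^3+y^3>0$, a contradiction.
\end{proof}

We recall Futaki's theorem. Let $V$ be a real holomorphic vector field on a compact K\"ahler manifold and $\Omega$ a K\"ahler class. For a metric in $\Omega$ let $\bar s$ be the average of its scalar curvature $s$ and solve $\Delta\psi=s-\bar s$. Then $\int_MV\psi\,d\mu$ is the same for all K\"ahler metrics in $\Omega$. It vanishes if $\Omega$ contains a cscK metric, since there $\psi$ is constant.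

\begin{lemma}\label{lem:futaki}
No K\"ahler class on $M$ contains a cscK metric.
\end{lemma}

\begin{proof}
Suppose $\Omega$ does. Evaluate the invariant of $V=\nabla_1f$ on $g_1$: it is $\int\langle\nabla_1f,\nabla_1\psi\rangle\,d\mu_1=-\int f(s_1-\bar s_1)\,d\mu_1$. Its vanishing means
\begin{equation}\label{eq:fut}
\int fs_1\,d\mu_1\int d\mu_1=\int s_1\,d\mu_1\int f\,d\mu_1 .
\end{equation}
Each integral is the integral of a closed form. Using $d\mu_1=\frac12\omega_1^2$ and $s_1d\mu_1=2\rho_1\wedge\omega_1$, the top-degree parts are
\[
\tilde\rho\,\tilde\omega^2:\ (fs_1-\Delta_1f)\,d\mu_1,\qquad \tilde\rho\,\tilde\omega:\ \tfrac12s_1\,d\mu_1,\qquad \tilde\omega^2:\ 2\,d\mu_1,\qquad \tilde\omega^3:\ 6f\,d\mu_1,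
\]
and $\int\Delta_1f\,d\mu_1=0$. On $C_-$ we have $\tilde\omega=\omega_1$ and $\tilde\rho=\rho_1-1$. So forms containing $\tilde\omega^2$ contribute nothing there, and $\tilde\rho\,\tilde\omega$, with $\theta_0=0$ and $\theta_2=-\omega_1$, contributes $2\pi A_-$. On $C_+$ we have $\tilde\omega=\omega_1+\ell$, $\tilde\rho=\rho_1+1$ and $\int_{C_+}\rho_1=2\pi(2-2q+n)$. Put $E=4\pi\ell(1-q)$. By \eqref{eq:curves} and \eqref{eq:areas},
\begin{align*}
\int fs_1\,d\mu_1&=2\pi\big[2\pi\ell^2(2-2q+n)+2\ell A_+-2\pi n\ell^2\big]=2\pi\ell\,(E+2A_+),\\
\int s_1\,d\mu_1&=4\pi\big[A_-+2\pi\ell(2-2q+n)+A_+-2\pi n\ell\big]=4\pi\,(A_++A_-+E),\\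
\int d\mu_1&=\pi\big[2\ell A_+-2\pi n\ell^2\big]=\pi\ell\,(A_++A_-),\\
\int f\,d\mu_1&=\tfrac\pi3\big[3\ell^2A_+-2\pi n\ell^3\big]=\tfrac{\pi\ell^2}3\,(2A_++A_-).
\end{align*}
Substituting in \eqref{eq:fut} and dividing by $\frac23\pi^2\ell^2$,
\[
3(A_++A_-)(E+2A_+)=2(A_++A_-+E)(2A_++A_-).
\]
In the difference of the two sides the coefficient of $E$ is $A_--A_+$ and the remaining terms are $(A_++A_-)(2A_+-2A_-)$, so
\[
(A_+-A_-)\big(2(A_++A_-)-E\big)=0 .
\]
The first factor is $2\pi n\ell\ne0$ by Lemma~\ref{lem:degree}. Hence
\[
2\pi\ell(1-q)=A_++A_->|A_+-A_-|=2\pi|n|\ell\ge2\pi\ell ,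
\]
which gives $q<0$. This is absurd.
\end{proof}

The proof of Lemma~\ref{lem:futaki} uses the metric $g$ only through $n\ne0$. That condition cannot be dropped, as the product metrics on $\Sigma\times\mathbb P^1$ show; Lemma~\ref{lem:degree} is what keeps a metric of type III(b) off this surface, where for $q\ge2$ it would have coexisted with one of type II(b).

\begin{thebibliography}{1}
\bibitem{LeBrun} Claude LeBrun, \emph{Bach-Flat Kaehler Surfaces}, arXiv:1702.03840 (2017).
\end{thebibliography}
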